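# Strong Gurariĭ spaces of density $\aleph_\omega$

## 1. The guess "$\mu^{\aleph_0}=\mu$", tested below $\aleph_\omega$

All Banach spaces are real, $\mathfrak c=2^{\aleph_0}$, and the density $\operatorname{dens}V$ is the least cardinality of a dense subset of $V$.

**Definition 1.** A Banach space $V$ is a *strong Gurariĭ space* if for all finite-dimensional Banach spaces $X\subseteq Y$ and every linear isometric embedding $f\colon X\to V$ there is a linear isometric embedding $g\colon Y\to V$ extending $f$.

The problem, from Joanna Garbulińska, Wiesław Kubiś, "Remarks on Gurarii spaces", arXiv:1111.5840 (2011), is this: assuming $\mathfrak c<\aleph_\omega$, is there a strong Gurariĭ space of density exactly $\aleph_\omega$?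

The answer one would first guess is **no**, for a counting reason. To build such a space one closes off: for every finite-dimensional $X\subseteq V$ and every extension $Y$ one needs a copy of $Y$ over $X$ inside $V$. A space of density $\mu$ has at most $\mu^{\aleph_0}$ points, so at most $\mu^{\aleph_0}$ finite-dimensional subspaces, and this bound can be attained. So one guesses that the possible densities are exactly the $\mu$ with $\mu^{\aleph_0}=\mu$. By König's theorem $\aleph_\omega^{\aleph_0}>\aleph_\omega$, and $\aleph_\omega$ is excluded.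

Before testing the guess, a feeling for the definition. Taking $X=\{0\}$ shows that a strong Gurariĭ space contains an isometric copy of every finite-dimensional space; this already excludes finite-dimensional spaces and Hilbert spaces. Containing all these copies is not enough. The space $C[0,1]$ contains them all (Banach–Mazur), but let $X=\mathbb R$, let $f(1)$ be the constant function $\mathbf 1$, and let $Y$ be the Euclidean plane. For $y\in C[0,1]$ with range $[m,M]$ we have $\|s\mathbf 1+ty\|=\max(|s+tm|,|s+tM|)$. The unit ball of this seminorm is a parallelogram or a strip, never a disc, so $f$ does not extend.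

It suffices to extend over $Y\supseteq X$ with $\dim Y/X=1$: in general choose a chain $X=X_0\subset X_1\subset\dots\subset X_m=Y$ with one-dimensional steps and extend $m$ times.

### Densities below $\mathfrak c$

The guess says that no $\mu<\mathfrak c$ occurs, since $\mu^{\aleph_0}\ge\mathfrak c$. This is true, and its proof introduces the plane used later. For $n\ge1$ put
$$q_n=(\cos2^{-n},\sin2^{-n}),\quad q_\infty=(1,0),\quad e_2=(0,1),\qquad C=\{\pm q_n\}_{n\ge1}\cup\{\pm q_\infty,\pm e_2\}.$$
$C$ is a compact subset of the Euclidean unit circle. Let $E=\mathbb R^2$ with the norm $\|u\|=\max_{q\in C}\langle q,u\rangle$. Its dual unit ball is $B_{E^*}=\operatorname{conv}C$, and every point of $C$ is an extreme point of $\operatorname{conv}C$, because it lies on the circle. For a sign sequence $\sigma=(\sigma_n)_{n\ge1}\in\{\pm1\}^{\mathbb N}$ put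
$$\hat C_\sigma=\{\pm(q_n,\sigma_n)\}_{n\ge1}\cup\{\pm(q_\infty,1),\pm(q_\infty,-1),\pm(e_2,0)\}\subset\mathbb R^2\times\mathbb R.$$
This set is symmetric and spanning. It is compact: the only possible accumulation points are $\pm(q_\infty,\pm1)$, which we included. Its projection to $\mathbb R^2$ is $C$. Let $Y_\sigma=E\oplus\mathbb Re$ with
$$\|u+te\|_\sigma=\max_{(q,r)\in\hat C_\sigma}\big(\langle q,u\rangle+rt\big).$$
With $t=0$ this is the norm of $E$, so $E\subset Y_\sigma$ isometrically. The dual ball of $Y_\sigma$ is $\operatorname{conv}\hat C_\sigma$, where $(q,r)$ acts by $u+te\mapsto\langle q,u\rangle+rt$.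

For a linear map $T\colon E\to V$ and $\Phi\in V^*$ we write $T^*\Phi=\Phi\circ T$; $B_{V^*}$ is the dual unit ball.

**Proposition 2.** Every strong Gurariĭ space $V$ has density $\ge\mathfrak c$.

*Proof.* Let $T\colon E\to V$ be isometric, and for each $\sigma$ let $y_\sigma$ be the image of $e$ under an isometric extension $g_\sigma\colon Y_\sigma\to V$ of $T$. Suppose $\sigma_n\neq\sigma_n'$. By Hahn–Banach there is $\Phi\in B_{V^*}$ with $T^*\Phi=q_n$. The functional $\Phi\circ g_\sigma$ has norm $\le1$, so $(q_n,\Phi(y_\sigma))\in\operatorname{conv}\hat C_\sigma$. Write this point as a convex combination of points of $\hat C_\sigma$. Their projections lie in $C$ and average to the extreme point $q_n$, so all of them project to $q_n$. The only point of $\hat C_\sigma$ above $q_n$ is $(q_n,\sigma_n)$; hence $\Phi(y_\sigma)=\sigma_n$. Likewise $\Phi(y_{\sigma'})=\sigma'_n$. So $\|y_\sigma-y_{\sigma'}\|\ge2$, and there are $\mathfrak c$ sequences. $\square$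

In particular no strong Gurariĭ space is separable. Keep the mechanism in mind: *a functional that restricts to the vertex $q_n$ must take the value $\sigma_n$ at any solution $y$.*

### Densities with $\mu^{\aleph_0}=\mu$

The tool is a free amalgam that solves all one-dimensional extension problems over a space $Z$ at once. For a Banach space $Z$ let $\mathcal N(Z)$ be the set of pairs $\nu=(X_\nu,Y_\nu)$, where $X_\nu\subseteq Z$ is a finite-dimensional subspace and $Y_\nu=X_\nu\oplus\mathbb Ry_\nu$ ($y_\nu$ a formal vector) carries a norm extending that of $X_\nu$.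

**Lemma 3.** There is a Banach space $Z'$ containing isometric copies of $Z$ and of all $Y_\nu$, $\nu\in\mathcal N(Z)$, such that $Y_\nu\cap Z\supseteq X_\nu$ compatibly, $Z\cup\{y_\nu\}_\nu$ spans a dense subspace, and linear contractions from $Z$ and from all $Y_\nu$ into a common Banach space which agree on the $X_\nu$ induce a linear contraction on $Z'$. If $\tau^{\aleph_0}=\tau$ and $\operatorname{dens}Z\le\tau$, then $\operatorname{dens}Z'\le\tau$.

*Proof.* Let $Z'$ be the quotient of the $\ell_1$-sum $Z\oplus_1\big(\bigoplus_\nu Y_\nu\big)_{\ell_1}$ by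
$$K=\Big\{\big(-\textstyle\sum_\nu x_\nu,(x_\nu)_\nu\big):x_\nu\in X_\nu,\ \sum_\nu\|x_\nu\|<\infty\Big\}.$$
$K$ is closed: the conditions $v_\nu\in X_\nu$ for all $\nu$ define a closed subspace of the elements $(z,(v_\nu))$, and on it $K$ is given by $z+\sum v_\nu=0$, a continuous condition.

The map $Z\to Z'$ is isometric, since for $z\in Z$ and $x_\nu\in X_\nu$ we have $\|z-\sum x_\nu\|+\sum\|x_\nu\|\ge\|z\|$. The map $Y_{\nu_0}\to Z'$ is isometric, since for $v\in Y_{\nu_0}$
$$\Big\|\sum_\nu x_\nu\Big\|+\|v+x_{\nu_0}\|+\sum_{\nu\ne\nu_0}\|x_\nu\|\ \ge\ \|x_{\nu_0}\|+\|v+x_{\nu_0}\|\ \ge\ \|v\|.$$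
For $x\in X_\nu$ the elements $x\in Z$ and $x\in Y_\nu$ have the same class, because their difference is in $K$. The density of the span is clear, as $Y_\nu=X_\nu+\mathbb Ry_\nu$. Compatible contractions define a contraction on the $\ell_1$-sum that vanishes on $K$, hence a contraction on the quotient.

If $\operatorname{dens}Z\le\tau=\tau^{\aleph_0}$, then $|Z|\le\tau^{\aleph_0}=\tau$, because each point is the limit of a sequence from a dense set. So $Z$ has at most $\tau$ finite-dimensional subspaces. A norm on a finite-dimensional space is determined by its values on a countable dense set, so there are at most $\mathfrak c\le\tau^{\aleph_0}=\tau$ norms. Hence $|\mathcal N(Z)|\le\tau$ and $\operatorname{dens}Z'\le\tau$. $\square$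

**Proposition 4.** If $\tau\ge\aleph_0$ and $\tau^{\aleph_0}=\tau$, there is a strong Gurariĭ space of density $\tau$.

*Proof.* Note $\tau\ge\mathfrak c\ge\aleph_1$. Start with $Z_0=\ell_1(\tau)$, put $Z_{i+1}=Z_i'$, and at limit $i<\omega_1$ let $Z_i$ be the completion of $\bigcup_{j<i}Z_j$. All these have density $\le\tau$. Let $V=\bigcup_{i<\omega_1}Z_i$. A Cauchy sequence in $V$ lies in a single $Z_i$, so $V$ is complete, and $\operatorname{dens}V=\tau$. Let $f\colon X\to V$ be isometric, $X$ finite-dimensional, $Y=X\oplus\mathbb Ry$. Then $f(X)\subseteq Z_i$ for some $i$, and the norm $\|f(x)+ty_\nu\|:=\|x+ty\|$ makes $(f(X),f(X)\oplus\mathbb Ry_\nu)$ a member $\nu$ of $\mathcal N(Z_i)$. So $x+ty\mapsto f(x)+ty_\nu\in Z_{i+1}$ is the required extension. $\square$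

### All $\aleph_n$, and the first open case

Let $\mathfrak c=\aleph_m$, $m\ge1$. Then $\aleph_m^{\aleph_0}=\aleph_m$. If $\aleph_n^{\aleph_0}=\aleph_n$, then $\aleph_{n+1}^{\aleph_0}=\aleph_{n+1}$: each function $\omega\to\omega_{n+1}$ is bounded, so $\aleph_{n+1}^{\aleph_0}\le\aleph_{n+1}\cdot\aleph_n^{\aleph_0}$. So by Propositions 2 and 4, $\aleph_n$ is the density of a strong Gurariĭ space exactly when $n\ge m$, exactly as guessed. The first undecided case is $\aleph_\omega$.

Here the construction of Proposition 4 breaks in two ways.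

*Closing off overshoots.* Let $Z=c_0(\aleph_\omega)$. The vectors $\sum_{n\ge0}2^{-n}e_{\alpha_n}$, for injective sequences $(\alpha_n)$ in $\omega_\omega$, span pairwise different lines, and there are $\aleph_\omega^{\aleph_0}$ of them. For each such line $X$ consider $\nu=(X,X\oplus_1\mathbb Ry_\nu)$. The zero map on $Z$ and the quotient maps $Y_\nu\to Y_\nu/X_\nu$, placed in the $\nu$-th coordinate of $\ell_1(\mathcal N(Z))$, induce a contraction on $Z'$ by Lemma 3. The chosen $y_\nu$ go to unit vectors of different coordinates, so they have mutual distance $\ge2$. Hence $\operatorname{dens}Z'\ge\aleph_\omega^{\aleph_0}>\aleph_\omega$ after a single step.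

*Unions are not complete.* One could take an increasing chain of strong Gurariĭ spaces $V_n$ of density $\aleph_n$ ($n\ge m$) and let $V=\overline{\bigcup_nV_n}$. Every extension problem with $X\subseteq V_n$ is solvable, but a finite-dimensional $X\subseteq V$ need not lie in any $V_n$.

Neither failure is a proof of nonexistence. In fact the guess is right in some models of set theory and wrong in others.

## 2. Two ZFC theorems, and what they give at $\aleph_\omega$

**Theorem 5.** Assume $\mathfrak c<\aleph_\omega$. A strong Gurariĭ space of density $\aleph_\omega$ exists if and only if $2^{\aleph_n}>\aleph_\omega$ for some $n<\omega$, i.e. if and only if $\aleph_\omega$ is not a strong limit cardinal. Both cases are consistent with ZFC $+\ \mathfrak c<\aleph_\omega$, if ZFC is consistent. So the hypothesis $\mathfrak c<\aleph_\omega$ does not decide the question: under GCH the answer is "no", under $2^{\aleph_0}=\aleph_1$, $2^{\aleph_1}=\aleph_{\omega+1}$ it is "yes".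

Recall that $\mu$ is a strong limit if $2^\kappa<\mu$ for all $\kappa<\mu$, and that $2^{<\lambda}=\sup\{2^\kappa:\kappa<\lambda\text{ a cardinal}\}$.

**Theorem A.** Let $\mu$ be an uncountable strong limit cardinal of cofinality $\omega$. There is no strong Gurariĭ space of density $\mu$.

**Theorem B.** Let $\lambda$ be an uncountable regular cardinal and $2^{<\lambda}\le\mu\le2^\lambda$. There is a strong Gurariĭ space of density $\mu$.

**Theorem 5 from Theorems A and B.** By König's theorem $\operatorname{cf}(2^{\aleph_n})>\aleph_n\ge\omega$, so $2^{\aleph_n}\ne\aleph_\omega$ for all $n$. If $2^{\aleph_n}<\aleph_\omega$ for all $n$, then $\aleph_\omega$ is a strong limit and Theorem A applies with $\mu=\aleph_\omega$. Otherwise let $n$ be least with $2^{\aleph_n}>\aleph_\omega$. As $\mathfrak c<\aleph_\omega$, we have $n\ge1$, so $\lambda=\aleph_n$ is regular and uncountable, and $2^{<\lambda}=2^{\aleph_{n-1}}<\aleph_\omega<2^\lambda$. Theorem B applies with $\mu=\aleph_\omega$.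

**Both cases are consistent.** Under GCH, $\mathfrak c=\aleph_1$ and $2^{\aleph_n}=\aleph_{n+1}<\aleph_\omega$. For the other case start with a model of GCH and let $\kappa=\aleph_{\omega+1}$. Functions $\omega_1\to\kappa$ are bounded, so $\kappa^{\aleph_1}\le\kappa\cdot\aleph_\omega^{\aleph_1}\le\kappa\cdot2^{\aleph_\omega}=\kappa$. Force with the countable partial functions from $\kappa\times\omega_1$ to $2$.

* The forcing is $\sigma$-closed, so it adds no reals, preserves $\omega_1$, and preserves CH.
* It is $\aleph_2$-c.c.: by CH and the $\Delta$-system lemma, among $\aleph_2$ conditions there are $\aleph_2$ whose domains form a $\Delta$-system with countable root; there are at most $\mathfrak c=\aleph_1$ functions from the root to $2$, so two conditions agree on the root and are compatible. Hence all cardinals are preserved.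
* $2^{\aleph_1}\ge\kappa$ in the extension. The generic function gives $\kappa$ subsets of $\omega_1$, and they are distinct: for $\alpha\ne\beta$ and a condition $p$ there is $\xi<\omega_1$ with $(\alpha,\xi),(\beta,\xi)\notin\operatorname{dom}p$, and $p$ can be extended to take different values there.
* $2^{\aleph_1}\le\kappa$ in the extension. There are $\kappa^{\aleph_0}=\kappa$ conditions, so at most $\kappa^{\aleph_1}=\kappa$ antichains and at most $\kappa^{\aleph_1}=\kappa$ nice names for subsets of $\omega_1$.

So $2^{\aleph_0}=\aleph_1$ and $2^{\aleph_1}=\aleph_{\omega+1}$. (This is also an instance of Easton's theorem.) $\square$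

Sections 3–5 prove Theorem A and Sections 6–8 prove Theorem B.

## 3. A vertex forcing $+1$ next to a vertex forcing $-1$

For Theorem A we fix one extension problem. Let $E,C$ be as in Section 1 and take the alternating sequence $\sigma_n=(-1)^{n+1}$; write $\hat C=\hat C_\sigma$, $Y=Y_\sigma$, and
$$p(u)=\|u+e\|\qquad(u\in E).$$
A vector $y\in V$ extends an isometric $T\colon E\to V$ to $Y$ (by $e\mapsto y$) only if $\|Tu+y\|=p(u)$ for all $u\in E$.

Let $n\ge2$ be even, $a=q_n$, $a'=q_{n+1}$. These are isolated points of $C$, adjacent on the circle, and the points of $\hat C$ above $a,a',-a'$ are exactly $(a,-1),(a',1),(-a',-1)$. So a functional restricting to $a$ wants the value $-1$ at $y$, and one restricting to the neighbor $a'$ wants $+1$. We turn this into inequalities involving two vectors of $E$ only.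

* Let $u_n$ satisfy $\langle a,u_n\rangle=\langle a',u_n\rangle=1$. Explicitly, $u_n$ points along the bisector of $a,a'$ and $\langle q,u_n\rangle=\cos\omega_q/\cos2^{-n-2}$, where $\omega_q$ is the angle between $q$ and the bisector. All $q\in C\setminus\{a,a'\}$ have $\omega_q>2^{-n-2}$, and $C\setminus\{a,a'\}$ is compact; so there is $\delta>0$ with $\langle q,u_n\rangle\le1-\delta$ for $q\in C\setminus\{a,a'\}$. In particular $\|u_n\|=1$, and hence $\|a\|_{E^*}=\|a'\|_{E^*}=1$.
* Let $v_n=q_{n+1}$, viewed as a vector of $E$. Then $\langle a',v_n\rangle=1$, and there is $\delta'>0$ with $\langle q,v_n\rangle\le1-\delta'$ for $q\in C\setminus\{a'\}$.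
* Let $v_n'$ satisfy $\langle a,v_n'\rangle=1$, $\langle a',v_n'\rangle=-1$.

Choose $R=R_n>0$ with $R\delta'\ge2$ and $R\delta\ge|v_n'|_2+1$, where $|\cdot|_2$ is the Euclidean norm. Then
$$p(-Rv_n)\le R-1,\qquad p(Ru_n+v_n')\le R.\tag{1}$$
For the first inequality: the point $(-a',-1)$ contributes $R-1$; every other point of $\hat C$ lies over some $q\ne-a'$, so it contributes at most $R\langle-q,v_n\rangle+1\le R(1-\delta')+1\le R-1$. For the second: $(a,-1)$ contributes $(R+1)-1=R$, $(a',1)$ contributes $(R-1)+1=R$, and all others at most $R(1-\delta)+|v_n'|_2+1\le R$.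

Finally put
$$h=h_n=\min\Big\{2^{-n},\frac1{24(R_n+1)}\Big\},\qquad F_n=\{-R_nv_n,\ R_nu_n+v_n'\}.$$
As $n\to\infty$ we have $h_n\to0$ and $q_{n+1}-q_n\to0$, so $\|a'-(1-h)a\|_{E^*}\to0$.

## 4. One perturbation that defeats all candidates in a small subspace

Let $V$ have density $\mu$ of cofinality $\omega$, so that $V=\overline{\bigcup_kV_k}$ with $V_0\subseteq V_1\subseteq\cdots$ of density $<\mu$. To show that $V$ is not strong Gurariĭ one wants an embedding $T\colon E\to V$ whose solutions $y$ avoid a neighborhood of every $V_k$. The sensible approach is in the spirit of Baire: the isometric embeddings $E\to V$ form a complete metric space, each candidate $y$ imposes a closed condition on $T$, and we perturb $T$ step by step. This stops at the first step. The subspace $V_k$ may contain uncountably many candidates at mutual distance bounded below, and Baire's theorem handles only countably many closed conditions. We need *one* small perturbation that defeats *all* $y\in V_k$ simultaneously.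

The way past it is a pigeonhole. Produce very many small perturbations of $T_0$, and show that they cannot all be served from a small set: if one $y$ serves two suitably related perturbations, a contradiction results. Perturbations indexed by single ordinals would each be controlled only on their own finite-dimensional piece of $V$, and two of them could not be compared. So we index by pairs and compare the pairs $(\alpha,\beta)$ and $(\beta,\gamma)$, which share a vector $x_\beta$.

**Lemma 6 (shift lemma).** If $\theta>2^\kappa$ are infinite cardinals and $f\colon[\theta]^2\to\kappa$, then there are $\alpha<\beta<\gamma<\theta$ with $f(\alpha,\beta)=f(\beta,\gamma)$.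

*Proof.* Otherwise let $P_\alpha=\{f(\alpha,\beta):\beta>\alpha\}\subseteq\kappa$. For $\alpha<\beta$ we have $f(\alpha,\beta)\in P_\alpha$, and $f(\alpha,\beta)\notin P_\beta$ by assumption. So $\alpha\mapsto P_\alpha$ is an injection of $\theta$ into the power set of $\kappa$, a contradiction. $\square$

**Lemma 7.** Let $V$ be a strong Gurariĭ space, $W\subseteq V$ a subspace of density $\le\kappa$ ($\kappa$ infinite), and $\operatorname{dens}V>2^\kappa$. For every isometric embedding $T_0\colon E\to V$ and every $\varepsilon>0$ there are an isometric embedding $T\colon E\to V$ with $\|T-T_0\|\le\varepsilon$ and a finite $F\subset E$ such that no $y\in W$ satisfies $\|Tu+y\|\le p(u)+\frac18$ for all $u\in F$.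

*Proof.* Fix an even $n\ge2$ with $\|a'-(1-h)a\|_{E^*}\le\varepsilon$, with $a,a',R,h,F_n$ as in Section 3. Let $\theta=(2^\kappa)^+$, a regular uncountable cardinal with $\theta\le\operatorname{dens}V$.

**Step 1: a seminorm.** *This step measures how far apart functionals that nearly restrict to the vertex $a$ can be at a given vector.* Put
$$C_h=\{\chi\in B_{V^*}:T_0^*\chi=(1-h)a\},\qquad N(z)=\sup_{\chi\in C_h}|\chi(z)|\le\|z\|.$$
$C_h$ is weak*-compact, so the supremum is attained. It is nonempty: if $\psi\in B_{V^*}$ is a Hahn–Banach extension of $a\circ T_0^{-1}$, then $(1-h)\psi\in C_h$.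

**Step 2: $\theta$ many vectors that $N$ separates.** *We want a family of size $\theta$, bounded in norm, with $N$-distances bounded below.* Let $Q=V/T_0E$. If $D\subseteq Q$ is dense, then the sums of lifts of elements of $D$ with elements of a countable dense subset of $T_0E$ are dense in $V$. So $\operatorname{dens}V\le\operatorname{dens}Q\cdot\aleph_0$, and $\operatorname{dens}Q\ge\theta$. Choose $\bar z_\alpha\in Q$ recursively for $\alpha<\theta$. The closed span of $\{\bar z_\beta:\beta<\alpha\}$ has density $\le|\alpha|+\aleph_0<\theta$, so it is proper, and by Riesz's lemma there is $\bar z_\alpha$ with $\|\bar z_\alpha\|=\frac32$ at distance $\ge1$ from it. Let $z_\alpha\in V$ be a lift with $\|z_\alpha\|\le2$. Then $\operatorname{dist}(z_\alpha-z_\beta,T_0E)\ge1$ for $\alpha\ne\beta$.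

For $\alpha\neq\beta$ pick $\eta\in B_{V^*}$ vanishing on $T_0E$ with $\eta(z_\alpha-z_\beta)\ge1$. Both functionals $(1-h)\psi\pm h\eta$ are in $C_h$, and at least one of them has absolute value $\ge h$ at $z_\alpha-z_\beta$. So $N(z_\alpha-z_\beta)\ge h$.

**Step 3: thinning out.** *So far the $N$-distances are between $h$ and $4$. This ratio is useless in Step 6; we need radius and separation to be nearly equal.* Let $r_0$ be the infimum of all $r>0$ such that for some $\beta<\theta$ the set $\{\alpha<\theta:N(z_\alpha-z_\beta)\le r\}$ has size $\theta$. For $r<h$ this set is $\{\beta\}$, and $r=4$ always works. So $h\le r_0\le4$, and in particular $r_0>0$.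

Since $1.1r_0>r_0$, there are a center $z_*$ among the $z_\beta$ and $A\subseteq\theta$ with $|A|=\theta$ and $N(z_\alpha-z_*)\le1.1r_0$ for $\alpha\in A$. Since $0.9r_0<r_0$, for each $\beta$ fewer than $\theta$ indices $\alpha$ satisfy $N(z_\alpha-z_\beta)\le0.9r_0$. By regularity of $\theta$, after fewer than $\theta$ choices fewer than $\theta$ indices are forbidden, so we can choose recursively $\theta$ many indices in $A$ with pairwise $N$-distance $>0.9r_0$. Re-index them by $\theta$ and put $x_\alpha=z_\alpha-z_*$. Then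
$$|\chi(x_\alpha)|\le1.1r_0\quad(\chi\in C_h),\qquad N(x_\alpha-x_\beta)\ge0.9r_0\quad(\alpha\ne\beta).\tag{2}$$
For $\alpha<\beta$ fix $\Phi_{\alpha\beta}\in C_h$ with $|\Phi_{\alpha\beta}(x_\alpha)-\Phi_{\alpha\beta}(x_\beta)|\ge0.9r_0$.

**Step 4: the perturbed embeddings $T_{\alpha\beta}$.** *We tilt $T_0$ so that a functional which behaves like $\Phi_{\alpha\beta}$, and so restricts to $(1-h)a$ along $T_0$, restricts to $a'$ along $T_{\alpha\beta}$.* Let $D_{\alpha\beta}=T_0E+\operatorname{span}(x_\alpha,x_\beta)$. The map $j(d)=(d,\Phi_{\alpha\beta}(d))$ is an isometric embedding $D_{\alpha\beta}\to D_{\alpha\beta}\oplus_\infty\mathbb R$, because $|\Phi_{\alpha\beta}(d)|\le\|d\|$. As $V$ is strong Gurariĭ, $j^{-1}\colon j(D_{\alpha\beta})\to V$ extends to an isometric embedding $g_{\alpha\beta}\colon D_{\alpha\beta}\oplus_\infty\mathbb R\to V$. Let $w_{\alpha\beta}=g_{\alpha\beta}(0,1)$. Then $\|w_{\alpha\beta}\|=1$ and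
$$d=g_{\alpha\beta}(d,\Phi_{\alpha\beta}(d)),\qquad g_{\alpha\beta}(d,r)=d+(r-\Phi_{\alpha\beta}(d))\,w_{\alpha\beta}.\tag{3}$$
Define
$$T_{\alpha\beta}u=g_{\alpha\beta}(T_0u,a'(u))=T_0u+\big(a'-(1-h)a\big)(u)\,w_{\alpha\beta}.$$
It is isometric, since $\max(\|T_0u\|,|a'(u)|)=\|u\|$, and $\|T_{\alpha\beta}-T_0\|\le\|a'-(1-h)a\|\le\varepsilon$.

We claim that some $T_{\alpha\beta}$, with $F=F_n$, is as required. Suppose not.

**Step 5: two pairs with one candidate.** *Pigeonhole.* Let $L$ be dense in $W$ with $|L|\le\kappa$. For every $\alpha<\beta$ some $y\in W$ satisfies $\|T_{\alpha\beta}u+y\|\le p(u)+\frac18$ on $F_n$; approximating, we get $y_{\alpha\beta}\in L$ with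
$$\|T_{\alpha\beta}u+y_{\alpha\beta}\|\le p(u)+\tfrac14\qquad(u\in F_n).\tag{4}$$
Partition $[-1.1r_0,1.1r_0]$ into finitely many intervals of length $\le0.05r_0$, and color $(\alpha,\beta)$ by $y_{\alpha\beta}$ together with the interval containing $\Phi_{\alpha\beta}(x_\alpha)$. There are at most $\kappa$ colors, so Lemma 6 gives $\alpha<\beta<\gamma$ such that $(\alpha,\beta)$ and $(\beta,\gamma)$ have the same color. Let $y=y_{\alpha\beta}=y_{\beta\gamma}$. Since $|\Phi_{\beta\gamma}(x_\beta)-\Phi_{\alpha\beta}(x_\alpha)|\le0.05r_0$, while $\Phi_{\alpha\beta}(x_\alpha)$ and $\Phi_{\alpha\beta}(x_\beta)$ differ by at least $0.9r_0$,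
$$|\Phi_{\alpha\beta}(x_\beta)-\Phi_{\beta\gamma}(x_\beta)|\ge0.85r_0.\tag{5}$$
So the two pairs carry functionals that clearly disagree at the shared vector $x_\beta$.

**Step 6: a functional $\Phi$ with $\Phi(y)\ge\frac34$, seen from the second pair.** *We use the first embedding to bound $\Phi(y)$ below, then compute how $\Phi$ restricts along the second.* Transfer the norm-one functional $(d,r)\mapsto r$ to $g_{\alpha\beta}(D_{\alpha\beta}\oplus_\infty\mathbb R)$ and extend it by Hahn–Banach to $\Phi\in B_{V^*}$. By (3), $\Phi=\Phi_{\alpha\beta}$ on $D_{\alpha\beta}$. So $T_0^*\Phi=(1-h)a$ and $\Phi(x_\beta)=\Phi_{\alpha\beta}(x_\beta)$; by the definition of $T_{\alpha\beta}$, also $T_{\alpha\beta}^*\Phi=a'$. By (4) and (1),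
$$\Phi(y)\ge\Phi(T_{\alpha\beta}Rv_n)-\|T_{\alpha\beta}(-Rv_n)+y\|\ge R-(R-1)-\tfrac14=\tfrac34.\tag{6}$$

Let $\rho=\Phi(w_{\beta\gamma})$. The dual of $D_{\beta\gamma}\oplus_\infty\mathbb R$ is $D_{\beta\gamma}^*\oplus_1\mathbb R$, so
$$\Phi\circ g_{\beta\gamma}(d,r)=\xi(d)+\rho r\quad\text{with}\quad\|\xi\|+|\rho|\le1.$$
By (3) for the pair $(\beta,\gamma)$ we get $\Phi=\xi+\rho\,\Phi_{\beta\gamma}$ on $D_{\beta\gamma}$. Restricting to $T_0E$, where both $\Phi$ and $\Phi_{\beta\gamma}$ give $(1-h)a$, yields $T_0^*\xi=(1-h)(1-\rho)a$.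

*Claim: $\rho\le\frac23$.* Suppose $\rho>\frac23$. If $\rho<1$, then $\chi=\xi/(1-\rho)$ has norm $\le1$ and $T_0^*\chi=(1-h)a$. A norm-preserving extension of $\chi$ to $V$ is in $C_h$, so $|\xi(x_\beta)|\le(1-\rho)1.1r_0$ by (2). This also holds if $\rho=1$, as then $\xi=0$. Since $x_\beta$ lies in both $D_{\alpha\beta}$ and $D_{\beta\gamma}$, we have $\Phi_{\alpha\beta}(x_\beta)=\Phi(x_\beta)=\xi(x_\beta)+\rho\,\Phi_{\beta\gamma}(x_\beta)$. Hence
$$|\Phi_{\alpha\beta}(x_\beta)-\Phi_{\beta\gamma}(x_\beta)|=|\xi(x_\beta)-(1-\rho)\Phi_{\beta\gamma}(x_\beta)|\le(1-\rho)\,2.2r_0<0.74r_0,$$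
which contradicts (5).

**Step 7: the second embedding forces $\Phi(y)\le\frac23$.** *Along $T_{\beta\gamma}$ the functional $\Phi$ has too much of $a$ in it, and $a$ wants $-1$.* From $T_{\beta\gamma}u=g_{\beta\gamma}(T_0u,a'(u))$ we get
$$T_{\beta\gamma}^*\Phi=T_0^*\xi+\rho a'=(1-\rho)(1-h)a+\rho a'.$$
Take $u=Ru_n+v_n'$, so $\langle a,u\rangle=R+1$ and $\langle a',u\rangle=R-1$. Then
$$\Phi(T_{\beta\gamma}u)=(1-\rho)(1-h)(R+1)+\rho(R-1)=R+1-2\rho-h(1-\rho)(R+1).$$
Using (4) for $(\beta,\gamma)$, (1), $0\le1-\rho\le2$, $\rho\le\frac23$ and $h(R+1)\le\frac1{24}$,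
$$\Phi(y)\le p(u)+\tfrac14-\Phi(T_{\beta\gamma}u)\le R+\tfrac14-(R+1)+2\rho+h(1-\rho)(R+1)\le-\tfrac34+\tfrac43+\tfrac1{12}=\tfrac23.$$
This contradicts (6). $\square$

The last display needs $2\rho<\frac34+\frac34-\frac1{12}$, i.e. $\rho<\frac{17}{24}$. This is why Step 3 is there. With the initial bounds, $N$-radius up to $4$ and separation only $h$, the computation in the claim would exclude only values of $\rho$ extremely close to $1$.

## 5. Theorem A: the limit embedding

Let $V$ be strong Gurariĭ with $\operatorname{dens}V=\mu=\sup_k\mu_k$, where the $\mu_k<\mu$ are infinite and increasing. Write a dense set of size $\mu$ as an increasing union of sets of size $\le\mu_k$ and let $V_k$ be their closed spans. So $V_0\subseteq V_1\subseteq\cdots$ have dense union and $\operatorname{dens}V_k\le\mu_k$. As $\mu$ is a strong limit, $2^{\mu_k}<\mu=\operatorname{dens}V$, so Lemma 7 applies to $W=V_k$, $\kappa=\mu_k$.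

**Step 1: the recursion.** *We defeat $V_0,V_1,\dots$ in turn, each time moving so little that earlier victories survive.* Let $T_0\colon E\to V$ be isometric. At step $k$ the maps $T_0,\dots,T_k$ and finite sets $F^{(0)},\dots,F^{(k-1)}$ are given. Let $M_i=\max_{u\in F^{(i)}}\|u\|$ and choose $\varepsilon_k>0$ with $\varepsilon_k\le2^{-k-6}$ and $\varepsilon_k(1+M_i)\le2^{-k-6}$ for all $i<k$. Lemma 7 gives an isometric $T_{k+1}$ with $\|T_{k+1}-T_k\|\le\varepsilon_k$ and a finite $F^{(k)}\subset E$ such that no $y\in V_k$ satisfies $\|T_{k+1}u+y\|\le p(u)+\frac18$ on $F^{(k)}$.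

**Step 2: the limit.** *The limit $T$ defeats all $V_k$.* Since $\sum_j\varepsilon_j<\infty$, $T=\lim T_k$ exists and is an isometric embedding. For $u\in F^{(k)}$,
$$\|Tu-T_{k+1}u\|\le\sum_{j>k}\varepsilon_jM_k\le\sum_{j>k}2^{-j-6}\le\tfrac1{32}.$$
If some $y\in V_k$ satisfied $\|Tu+y\|\le p(u)+\frac1{16}$ on $F^{(k)}$, then $\|T_{k+1}u+y\|\le p(u)+\frac1{16}+\frac1{32}<p(u)+\frac18$ there, which is excluded. So for every $k$ no $y\in V_k$ satisfies $\|Tu+y\|\le p(u)+\frac1{16}$ on $F^{(k)}$.

**Step 3: the contradiction.** *Now use the strong Gurariĭ property for $T$.* $T$ extends to an isometric embedding of $Y$; the image $y$ of $e$ satisfies $\|Tu+y\|=p(u)$ for all $u\in E$. Some $k$ and some $y'\in V_k$ have $\|y-y'\|\le\frac1{16}$, so $\|Tu+y'\|\le p(u)+\frac1{16}$ for all $u\in E$, a contradiction. This proves Theorem A. $\blacksquare$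

## 6. Fans: solutions of finite support

Now let $\lambda$ be uncountable and regular and $\tau=2^{<\lambda}\le\mu\le2^\lambda$. The overshoot in Section 1 came from adding a new vector for each of up to $\mu^{\aleph_0}$ subspaces $X$. To stay at density $\mu$, *one vector must serve many $X$*.

The plan is to index $V$ by $\mu$ branches of the binary tree of height $\lambda$. A finite-dimensional $X\subseteq V$ will be supported on a countable set $A$ of branches, and by regularity of $\lambda$ these branches are already distinct at some level $i<\lambda$. So $X$ has an image in a level-$i$ space of density $\le\tau$, and there are only $\tau^{\aleph_0}=\tau$ such images. We solve the extension problem at level $i$, with a solution supported on only *finitely many* nodes. Then the solution can be copied along any finite set $F$ of branches, and there are only $\mu$ such sets. If $A$ and $A^*$ have the same image at level $i$ and both contain $F$, the same vector serves both.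

Two facts about $\tau$: we have $\lambda\le\tau$ and $\mathfrak c\le\tau$, because $\kappa^+\le2^\kappa\le\tau$ for $\kappa<\lambda$ and because $\omega<\lambda$. Moreover
$$\tau^{\aleph_0}=\tau.\tag{7}$$
Indeed, let $(\xi_m)_{m<\omega}$ be a sequence of ordinals below $\tau$. Then $\xi_m<2^{\kappa_m}$ for some $\kappa_m<\lambda$, and $\kappa=\sup_m\kappa_m+\aleph_0<\lambda$ by regularity; so all $\xi_m<2^\kappa$. Hence $\tau^{\aleph_0}\le\sum_{\aleph_0\le\kappa<\lambda}(2^\kappa)^{\aleph_0}=\sum_{\aleph_0\le\kappa<\lambda}2^\kappa\le\lambda\cdot\tau=\tau$.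

For a set $S$ and $A\subseteq S$ let $c_0(A)\subseteq c_0(S)$ be the vectors vanishing off $A$.

**Definition 8.** A *fan over $S$* is a pair $(Z,\pi)$: a Banach space $Z$ and a linear contraction $\pi\colon Z\to c_0(S)$ such that, with $Z[F]=\pi^{-1}(c_0(F))$, the union of the $Z[F]$ over finite $F\subseteq S$ is dense in $Z$. For $A\subseteq S$ put
$$Z\langle A\rangle=\overline{\bigcup\{Z[F]:F\subseteq A\text{ finite}\}}.$$

This is a closed subspace, since the $Z[F]$ increase with $F$, and $\pi(Z\langle A\rangle)\subseteq c_0(A)$. For example, $(c_0(S),\mathrm{id})$ is a fan with $Z[F]=c_0(F)$, $Z\langle A\rangle=c_0(A)$. The line $Z=\mathbb Rx$ with $\|x\|=1$ and $\pi(x)=\sum_n2^{-n}e_{s_n}$ (distinct $s_n$, $n\ge1$) is not a fan: $Z[F]=\{0\}$ for finite $F$.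

**Lemma 9 (adding realizations).** Let $(Z,\pi)$ be a fan over $S$. Then $\pi$ extends to a contraction $\pi'\colon Z'\to c_0(S)$ such that $(Z',\pi')$ is a fan and for each $\nu\in\mathcal N(Z)$ there is a finite $F_\nu\subseteq S$ with
$$y_\nu\in Z'[F_\nu],\qquad F_\nu\subseteq\{s\in S:\pi(x)_s\ne0\text{ for some }x\in X_\nu\}.\tag{8}$$
If $\operatorname{dens}Z\le\tau$, then $\operatorname{dens}Z'\le\tau$.

*Proof.* *By Lemma 3 it suffices to extend $\pi|_{X_\nu}$ to a contraction on each $Y_\nu$; the point is to keep $y_\nu$ finitely supported.* Let $\nu=(X,Y)$ and let $\varphi_s\in X^*$ be the $s$-th coordinate of $\pi|_X$. Then $\|\varphi_s\|\le1$. For each $\delta>0$ the set $\{s:\|\varphi_s\|>\delta\}$ is finite: $\pi(B_X)$ is compact in $c_0(S)$, so it has a finite $\frac\delta2$-net, and outside a finite set of coordinates all elements of the net are $\le\frac\delta2$ in absolute value.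

Let $P\colon Y\to X$ be the projection with kernel $\mathbb Ry_\nu$ and
$$F_\nu=\{s:\|\varphi_s\|\,\|P\|>1\},$$
a finite set. For $s\notin F_\nu$ let $\hat\varphi_s=\varphi_s\circ P$, which has norm $\le1$. For $s\in F_\nu$ let $\hat\varphi_s$ be a norm-preserving extension of $\varphi_s$ to $Y$. Since $\|\hat\varphi_s\|\le\|P\|\,\|\varphi_s\|$ off the finite set $F_\nu$, the family $(\hat\varphi_s(v))_s$ is in $c_0(S)$ for $v\in Y$, and $v\mapsto(\hat\varphi_s(v))_s$ is a contraction extending $\pi|_X$. For $s\notin F_\nu$ we have $\hat\varphi_s(y_\nu)=\varphi_s(Py_\nu)=0$, so $y_\nu$ is mapped into $c_0(F_\nu)$; and $s\in F_\nu$ implies $\varphi_s\neq0$.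

These maps and $\pi$ induce $\pi'$ by Lemma 3, and (8) holds. The union of the $Z'[F]$ is a linear subspace; its closure contains $Z$, because $Z[F]\subseteq Z'[F]$, and all $y_\nu$. So it is $Z'$, and $(Z',\pi')$ is a fan. The density bound is Lemma 3 with (7). $\square$

For instance, if $X=\mathbb Rx$ with $\|x\|=1$ and $\pi(x)=\sum_{n\ge1}2^{-n}e_{s_n}$, then $F_\nu=\{s_n:2^{-n}\|P\|>1\}$: although $x$ has infinite support, the new vector sees only finitely many nodes.

**Lemma 10 (splitting).** Let $(Z',\pi')$ be a fan over $S$ and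
$$Z^+=\{(v,c)\in Z'\oplus_\infty c_0(S\times2):c_{s,0}+c_{s,1}=\pi'(v)_s\ \ \forall s\in S\},\qquad\pi^+(v,c)=c.$$
Then $(Z^+,\pi^+)$ is a fan over $S\times2$. If $F\subseteq S\times2$ is finite and the first projection is injective on $F$ with image $\bar F$, there is a linear isometric embedding ("section")
$$\sigma^F\colon Z'[\bar F]\to Z^+[F],\qquad\sigma^F(v)=(v,c),\quad c_{s,m}=\pi'(v)_s\text{ for }(s,m)\in F,\quad c=0\text{ off }F.$$
If $F_1\subseteq F$, then $\sigma^{F_1}=\sigma^F|_{Z'[\bar F_1]}$.

*Proof.* *This step doubles each node $s$, so that a vector with $s$-coordinate $\pi'(v)_s$ can be sent to the left or to the right.* $Z^+$ is a closed subspace and $\pi^+$ is a contraction.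

*Fan.* Let $(v,c)\in Z^+$ and $\delta>0$. Choose a finite $H\subseteq S$ and $v'\in Z'[H]$ with $\|v-v'\|<\delta$ and $|c_{s,m}|<\delta$ for $s\notin H$. Let $c'_{s,m}=c_{s,m}+\frac12(\pi'(v')_s-\pi'(v)_s)$ for $s\in H$ and $c'_{s,m}=0$ otherwise. For $s\in H$ the sum $c'_{s,0}+c'_{s,1}$ is $\pi'(v)_s+\pi'(v')_s-\pi'(v)_s=\pi'(v')_s$, and for $s\notin H$ it is $0=\pi'(v')_s$. So $(v',c')\in Z^+[H\times2]$, and $\|(v,c)-(v',c')\|\le\delta$.

*Sections.* For $s\in\bar F$ exactly one of $(s,0),(s,1)$ is in $F$, so the constraint holds at $s$; for $s\notin\bar F$ it reads $0=\pi'(v)_s$, which is true as $v\in Z'[\bar F]$. Also $\|\sigma^F(v)\|=\max(\|v\|,\|\pi'(v)\|)=\|v\|$. Finally let $F_1\subseteq F$ and $v\in Z'[\bar F_1]$. For $(s,m)\in F\setminus F_1$ injectivity gives $s\notin\bar F_1$, so $\pi'(v)_s=0$. Hence $\sigma^F(v)=\sigma^{F_1}(v)$. $\square$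

By hand: for $S=\{\emptyset\}$ and $Z'=\mathbb R$, $\pi'=\mathrm{id}$, the space $Z^+$ is $\mathbb R^2$ with the norm $\max(|c_0|,|c_1|,|c_0+c_1|)$, whose unit ball is a hexagon. The two sections of the number $1$ are $(1,0)$ and $(0,1)$, of norm $1$ and at distance $1$.

## 7. The recursion along the binary tree

For an ordinal $i$ let $\{0,1\}^i$ be the set of functions $i\to\{0,1\}$; for $i<\lambda$ put $S_i=\{0,1\}^i$, so $|S_i|\le\tau$. For such a function $t$ on an ordinal $\ge i$ let $t|i$ be its restriction, and $A|i=\{t|i:t\in A\}$. For $i\le j\le\lambda$, a set $A\subseteq\{0,1\}^j$ is *$i$-separated* if $t\mapsto t|i$ is injective on $A$. For example $\{000,011\}\subseteq\{0,1\}^3$ is $2$-separated but not $1$-separated. If $A\subseteq\{0,1\}^k$ is $i$-separated and $i\le j\le k$, then $A$ is $j$-separated and $A|j$ is $i$-separated.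

We construct fans $(Z_i,\pi_i)$ over $S_i$ with $\operatorname{dens}Z_i\le\tau$ ($i<\lambda$), and for $i\le j<\lambda$ and finite $i$-separated $F\subseteq S_j$ linear isometric embeddings
$$\sigma_{ij}^F\colon Z_i[F|i]\to Z_j[F],\qquad\sigma_{ii}^F=\mathrm{id},$$
such that

* **(P1)** $\pi_j(\sigma_{ij}^Fv)_t=\pi_i(v)_{t|i}$ for $t\in F$;
* **(P2)** $\sigma_{ij}^{F_1}=\sigma_{ij}^F|_{Z_i[F_1|i]}$ for $F_1\subseteq F$;
* **(P3)** $\sigma_{jk}^F\circ\sigma_{ij}^{F|j}=\sigma_{ik}^F$ for $i\le j\le k$ and $F\subseteq S_k$ finite and $i$-separated.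

Think of $\sigma_{ij}^F$ as copying a vector supported on the nodes $F|i$ up to the chosen nodes $F$ above them. (P3) is trivial when $i=j$ or $j=k$.

**Step 1: start.** *The root.* $S_0=\{\emptyset\}$, $Z_0=\mathbb R$, $\pi_0=\mathrm{id}$ (with $c_0(S_0)=\mathbb R$).

**Step 2: successors.** *Add realizations, then split.* Let $(Z_i',\pi_i')$ be the fan of Lemma 9 for $(Z_i,\pi_i)$, and let $(Z_{i+1},\pi_{i+1})$ be the fan obtained from it by Lemma 10, identifying $S_i\times2$ with $S_{i+1}$. A finite $F\subseteq S_{i+1}$ is $i$-separated exactly when the first projection is injective on it, with image $F|i$. Let $\sigma_{i,i+1}^F$ be the restriction of the section $\sigma^F\colon Z_i'[F|i]\to Z_{i+1}[F]$ to $Z_i[F|i]$, and for $j<i$ and $j$-separated $F$ let $\sigma_{j,i+1}^F=\sigma_{i,i+1}^F\circ\sigma_{ji}^{F|i}$.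

For $(i,i+1)$, (P1) is the definition of $\sigma^F$ and (P2) is the last statement of Lemma 10. For $(j,i+1)$ with $j<i$ both follow by composition: for $t\in F$,
$$\pi_{i+1}(\sigma_{i,i+1}^F\sigma_{ji}^{F|i}v)_t=\pi_i(\sigma_{ji}^{F|i}v)_{t|i}=\pi_j(v)_{t|j};$$
and for $F_1\subseteq F$, on $Z_j[F_1|j]$ the map $\sigma_{ji}^{F|i}$ equals $\sigma_{ji}^{F_1|i}$ and has values in $Z_i[F_1|i]$, where $\sigma_{i,i+1}^F=\sigma_{i,i+1}^{F_1}$. For (P3) with $j\le k\le i$:
$$\sigma_{k,i+1}^F\sigma_{jk}^{F|k}=\sigma_{i,i+1}^F\sigma_{ki}^{F|i}\sigma_{jk}^{F|k}=\sigma_{i,i+1}^F\sigma_{ji}^{F|i}=\sigma_{j,i+1}^F.$$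
Finally $\operatorname{dens}Z_{i+1}\le\tau+|S_{i+1}|+\aleph_0\le\tau$.

**Step 3: limits.** *We glue all lower levels along finite sets of nodes. We do this for an arbitrary set of nodes, because the same construction produces $V$ at level $\lambda$.* Let $i\le\lambda$ be a limit ordinal, $S\subseteq\{0,1\}^i$, and suppose everything has been constructed below $i$ with (P1)–(P3). Let $I(i,S)$ be the set of pairs $(j,F)$ with $j<i$ and $F\subseteq S$ finite and $j$-separated, ordered by
$$(j,F)\le(k,G)\iff j\le k\text{ and }F\subseteq G.$$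
It is directed: any two distinct elements of $\{0,1\}^i$ differ at some ordinal below the limit $i$, so any finite subset is $l$-separated for all large $l<i$. For $(j,F)\le(k,G)$ take the isometric transition map
$$Z_j[F|j]\xrightarrow{\ \sigma_{jk}^{F|k}\ }Z_k[F|k]\subseteq Z_k[G|k].\tag{9}$$
These maps commute: if $(j,F)\le(k,G)\le(l,H)$, then on $Z_k[F|k]$ we have $\sigma_{kl}^{G|l}=\sigma_{kl}^{F|l}$ by (P2), and $\sigma_{kl}^{F|l}\sigma_{jk}^{F|k}=\sigma_{jl}^{F|l}$ by (P3). Let $Z$ be the completed direct limit and let $\sigma_{ji}^F\colon Z_j[F|j]\to Z$ be the canonical maps. They are isometric, since the transition maps are.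

*The map $\pi$.* The maps $v\mapsto\sum_{t\in F}\pi_j(v)_{t|j}e_t\in c_0(S)$ on $Z_j[F|j]$ are contractions. They are compatible with (9). Let $(j,F)\le(k,G)$, $v\in Z_j[F|j]$, $v'=\sigma_{jk}^{F|k}v\in Z_k[F|k]$. For $t\in F$, (P1) gives $\pi_k(v')_{t|k}=\pi_j(v)_{t|j}$. For $t\in G\setminus F$ we have $t|k\notin F|k$, because $G$ is $k$-separated, so $\pi_k(v')_{t|k}=0$. Hence they induce a contraction $\pi\colon Z\to c_0(S)$ with
$$\pi(\sigma_{ji}^Fv)=\sum_{t\in F}\pi_j(v)_{t|j}\,e_t.\tag{10}$$

*Properties.* By (10), $\sigma_{ji}^F$ maps into $Z[F]$ and (P1) holds for it. The images of the $\sigma_{ji}^F$ have dense union, so $(Z,\pi)$ is a fan over $S$. (P2) holds because for $F_1\subseteq F$ the transition map from $(j,F_1)$ to $(j,F)$ is the inclusion. (P3), in the form $\sigma_{ki}^F\circ\sigma_{jk}^{F|k}=\sigma_{ji}^F$, holds because the transition map from $(j,F)$ to $(k,F)$ is $\sigma_{jk}^{F|k}$.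

For a limit $i<\lambda$ apply this with $S=S_i$ and let $(Z_i,\pi_i)$ be the resulting fan. Since $|I(i,S_i)|\le\tau$ and all $Z_j$ have density $\le\tau$, $\operatorname{dens}Z_i\le\tau$. This completes the recursion.

## 8. The space on $\mu$ branches

Fix $\mathcal B\subseteq\{0,1\}^\lambda$ with $|\mathcal B|=\mu$; this is possible as $\mu\le2^\lambda$. Apply Step 3 of Section 7 with $i=\lambda$, $S=\mathcal B$. We get a Banach space $V$, a contraction $\pi\colon V\to c_0(\mathcal B)$, and isometric embeddings $\sigma_{i\lambda}^F\colon Z_i[F|i]\to V$ for $i<\lambda$ and finite $i$-separated $F\subseteq\mathcal B$, satisfying (P2), (P3) and (10), whose images have dense union.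

**Step 1: density.** *We show $\operatorname{dens}V=\mu$.* The index set $I(\lambda,\mathcal B)$ has size at most $\lambda\cdot\mu=\mu$, and $\operatorname{dens}Z_i\le\tau\le\mu$; so $\operatorname{dens}V\le\mu$. For $b\in\mathcal B$ let $v_b=\sigma_{0\lambda}^{\{b\}}(1)$. By (10), $\pi(v_b)=e_b$, so $\|v_b-v_{b'}\|\ge\|e_b-e_{b'}\|=1$ for $b\ne b'$. So $\operatorname{dens}V\ge\mu$.

**Step 2: copies of $Z_i\langle A|i\rangle$ and $Z_i'\langle A|i\rangle$ in $V$.** *This lets us transfer problems, and their solutions, between level $i$ and $V$.* Let $A\subseteq\mathcal B$ be $i$-separated, possibly infinite. As $F$ runs over the finite subsets of $A$, $F|i$ runs over the finite subsets of $A|i$, and by (P2) the maps $\sigma_{i\lambda}^F$ extend one another. So they define an isometric embedding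
$$\iota_i^A\colon Z_i\langle A|i\rangle\to V.$$
Similarly, for finite $F\subseteq A$ the set $F|(i+1)$ is $i$-separated, and the maps
$$Z_i'[F|i]\xrightarrow{\ \sigma^{F|(i+1)}\ }Z_{i+1}[F|(i+1)]\xrightarrow{\ \sigma_{i+1,\lambda}^F\ }V\tag{11}$$
extend one another: for $F_1\subseteq F$ the sections agree on $Z_i'[F_1|i]$ by Lemma 10 and have values in $Z_{i+1}[F_1|(i+1)]$, where $\sigma_{i+1,\lambda}^{F_1}=\sigma_{i+1,\lambda}^F$ by (P2). So they define an isometric embedding $\iota_i'^A\colon Z_i'\langle A|i\rangle\to V$. It extends $\iota_i^A$, because on $Z_i[F|i]$ the composition (11) is $\sigma_{i+1,\lambda}^F\circ\sigma_{i,i+1}^{F|(i+1)}=\sigma_{i\lambda}^F$ by (P3).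

**Step 3: pulling a finite-dimensional subspace down to one level.** *Here the regularity of $\lambda>\omega$ is used.* Let $f\colon X\to V$ be isometric, $X$ finite-dimensional, $Y\supseteq X$, $\dim Y/X=1$; identify $X$ with $f(X)$. Each element of a finite basis of $X$ is the limit of a sequence of elements of images $\sigma_{i_m\lambda}^{F_m}(Z_{i_m}[F_m|i_m])$. Let $A\subseteq\mathcal B$ be the union of all the finite sets $F_m$ involved, a countable set. For each of the countably many pairs $b\ne b'$ in $A$ there is an ordinal below $\lambda$ at which $b,b'$ differ. Since $\operatorname{cf}\lambda>\omega$, there is $i<\lambda$ above all these ordinals and above all the $i_m$. Then $A$ is $i$-separated, and by (P3) $\sigma_{i_m\lambda}^{F_m}=\sigma_{i\lambda}^{F_m}\circ\sigma_{i_mi}^{F_m|i}$, so all approximants lie in $\iota_i^A(Z_i\langle A|i\rangle)$. This image is closed, so it contains $X$. Let $X_i=(\iota_i^A)^{-1}(X)\subseteq Z_i\langle A|i\rangle$.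

**Step 4: solving at level $i$ and copying back.** *The solution is finitely supported inside $A|i$, so it lies in the domain of $\iota_i'^A$.* The extension $Y$, transported to $X_i$, is, up to isometry over $X_i$, some $\nu=(X_i,Y_\nu)\in\mathcal N(Z_i)$. So $Y_\nu=X_i+\mathbb Ry_\nu\subseteq Z_i'$ isometrically. As $\pi_i(X_i)\subseteq c_0(A|i)$, (8) gives $F_\nu\subseteq A|i$, so
$$y_\nu\in Z_i'[F_\nu]\subseteq Z_i'\langle A|i\rangle,$$
and also $X_i\subseteq Z_i\langle A|i\rangle\subseteq Z_i'\langle A|i\rangle$. Hence $Y_\nu\subseteq Z_i'\langle A|i\rangle$, and $\iota_i'^A|_{Y_\nu}\colon Y_\nu\to V$ is an isometric embedding which equals $\iota_i^A$ on $X_i$. This is the required extension of $f$. So $V$ is a strong Gurariĭ space of density $\mu$, which proves Theorem B and, with Section 2, Theorem 5. $\blacksquare$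

The vector $\iota_i'^A(y_\nu)$ is computed by (11) from $y_\nu$ and the finite set $F\subseteq A$ with $F|i=F_\nu$ only. Replacing the other branches of $A$ by branches through the same nodes of level $i$ changes $X$ in general, but not this vector. This is how $\mu$ vectors can serve $\mu^{\aleph_0}$ problems.

## 9. Removing $\mathfrak c<\aleph_\omega$, and other cardinals of cofinality $\omega$

**Corollary 11 (ZFC, no hypothesis on $\mathfrak c$).** A strong Gurariĭ space of density $\aleph_\omega$ exists if and only if $\mathfrak c<\aleph_\omega$ and $2^{\aleph_n}>\aleph_\omega$ for some $n<\omega$.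

*Proof.* By König's theorem $\mathfrak c\ne\aleph_\omega$. If $\mathfrak c>\aleph_\omega$, Proposition 2 excludes density $\aleph_\omega$. If $\mathfrak c<\aleph_\omega$, use Theorem 5. $\square$

**Corollary 12.** Let $\mu>\mathfrak c$ have cofinality $\omega$, and let $\lambda$ be the least cardinal with $2^\lambda\ge\mu$. If $\lambda=\mu$ (i.e. $\mu$ is a strong limit), there is no strong Gurariĭ space of density $\mu$. If $\lambda<\mu$ and $\lambda$ is regular, there is one.

*Proof.* If $\lambda=\mu$, apply Theorem A. If $\lambda<\mu$ is regular, then $\lambda>\omega$, because $\mu>\mathfrak c$. By minimality $2^\kappa<\mu$ for all $\kappa<\lambda$, so $2^{<\lambda}\le\mu\le2^\lambda$, and Theorem B applies. $\square$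

The case of singular $\lambda<\mu$, which cannot occur for $\mu=\aleph_\omega$, is not treated here.
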